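# Orbits of the mean-median map that never settle

## Orbits of $[0,x,1]$ that settle quickly

We write $[x_1,\dots,x_n]$ for a finite multiset of real numbers: order is irrelevant, repetitions count, and $+$ and $-$ denote adding and removing elements with multiplicity. So $[1,1,2]-[1]+[3]=[1,2,3]$. Its arithmetic mean is $\langle x_1,\dots,x_n\rangle=\frac1n\sum_i x_i$. Its median $\mathcal M(x_1,\dots,x_n)$ is the middle element of the sorted list if $n$ is odd, and the average of the two middle elements if $n$ is even.

The mean-median map adds one element to the multiset, chosen so that the mean of the enlarged multiset equals the median of the old one. Since the new sum has to be $(n+1)\mathcal M(x_1,\dots,x_n)$, the new element is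
$$x_{n+1}=(n+1)\,\mathcal M(x_1,\dots,x_n)-n\,\langle x_1,\dots,x_n\rangle .\tag{1}$$
Fix $x\in[0,1]$, start from $[x_1,x_2,x_3]=[0,x,1]$, and iterate. The result is the orbit $(x_n)_{n\ge1}$. The following conjecture is stated in Jonathan Hoseana, Franco Vivaldi, "Geometrical Properties of the Mean-Median Map", arXiv:1806.10184 (2018).

**Strong terminating conjecture.** For every $x\in[0,1]$ there is an integer $\tau$ such that $x_{\tau+k}=x_\tau$ for all $k\in\mathbb N$.

The answer one would first guess is yes. Here is a reason. Suppose a multiset of $n$ elements has mean and median both equal to $c$. Then (1) gives $x_{n+1}=(n+1)c-nc=c$. The mean is still $c$, and adding a copy of the median does not change the median. So all later elements equal $c$. Moreover, by construction the mean of $[x_1,\dots,x_{n+1}]$ is the median of $[x_1,\dots,x_n]$. Hence the orbit is constant from some point on as soon as two consecutive medians agree, which looks like something that should happen sooner or later. Let us test it.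

For $x=\frac12$, the multiset $[0,\frac12,1]$ has mean and median $\frac12$, so $x_4=x_5=\dots=\frac12$. Since $x_3=1$, the least $\tau$ is $4$.

For $x=1$, we get $x_4=4\cdot1-2=2$. Then $[0,1,1,2]$ has mean $1$ and median $1$, so $x_5=x_6=\dots=1$, and the least $\tau$ is $5$.

For $x=\frac23$, we get $x_4=4\cdot\frac23-\frac53=1$. The median of $[0,\frac23,1,1]$ is $\frac56$ and its sum is $\frac83$, so $x_5=\frac{25}6-\frac83=\frac32$. The median of the five elements is $1$ and their sum is $\frac{25}6$, so $x_6=6-\frac{25}6=\frac{11}6$. The six elements $0,\frac23,1,1,\frac32,\frac{11}6$ have median $1$ and sum $6$, so $x_7=x_8=\dots=1$. The least $\tau$ is $7$.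

Values $x<\frac12$ need no separate test. The reflection $y\mapsto1-y$ commutes with mean and median and sends $[0,x,1]$ to $[0,1-x,1]$. By (1) the new elements transform as $(n+1)(1-\mathcal M)-n(1-\langle\cdot\rangle)=1-x_{n+1}$. So for $n\ge4$ the $n$-th term of the orbit of $[0,1-x,1]$ is $1-x_n$, and one orbit is eventually constant exactly when the other is.

All tests support the guess. To see whether they are typical, we need a better way to compute.

## Medians and the upper half of the orbit

Fix $x\in(\frac12,1)$. For $k\ge1$ let $m_k:=\mathcal M(x_1,\dots,x_{2k+1})$. For $k\ge2$ let $d_k:=m_k-m_{k-1}$. For $k\ge 1$ let $U_k$ be the multiset of the $k+1$ largest elements of $[x_1,\dots,x_{2k+2}]$, the upper half at that time. For $x=\frac23$ the computation above gives $m_1=\frac23$, $m_2=1$, $m_3=1$, $d_2=\frac13$, $d_3=0$, $U_1=[1,1]$ and $U_2=[1,\frac32,\frac{11}6]$.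

The purpose of the next lemma is to replace the whole orbit by $U_k$: the minimum of $U_k$ is removed, becomes the next median, and two new elements are created at explicit places.

**Lemma 1.** We have $m_1=x$ and $U_1=[1,3x-1]$. All elements of $U_k$ are $\ge m_k$. For $k\ge2$, $m_k=\min U_{k-1}$ (so $d_k\ge0$), and
$$x_{2k+1}=m_k+(k-\tfrac12)d_k,\qquad x_{2k+2}=m_k+(k+\tfrac12)d_k,\tag{2}$$
$$U_k=U_{k-1}-[m_k]+[x_{2k+1},x_{2k+2}].\tag{3}$$

**Proof.** We show by induction on $k\ge1$ that $x_{2k+2}\ge m_k$, and read off the rest on the way.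

First note what the inequality $x_{2k+2}\ge m_k$ gives. The median $m_k$ is the $(k+1)$-st smallest of $x_1,\dots,x_{2k+1}$, and adding an element $\ge m_k$ does not change this. So $m_k$ is the $(k+1)$-st smallest of $x_1,\dots,x_{2k+2}$, the multiset $U_k$ consists of the elements ranked $k+2,\dots,2k+2$, and all of them are $\ge m_k$.

For $k=1$: $m_1=x$, and $x_4=4x-(1+x)=3x-1\ge x$ because $x>\frac12$. So $U_1=[1,3x-1]$.

Assume the inequality for $k$, and let $u=\min U_k\ge m_k$. This is the $(k+2)$-nd smallest of $x_1,\dots,x_{2k+2}$, so the median of these $2k+2$ numbers is $(m_k+u)/2$. By definition of the map, $\sum_{i\le2k+2}x_i=(2k+2)m_k$. Hence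
$$x_{2k+3}=(2k+3)\tfrac{m_k+u}2-(2k+2)m_k=(k+\tfrac32)u-(k+\tfrac12)m_k=u+(k+\tfrac12)(u-m_k)\ge u.$$
So $u$ is still the $(k+2)$-nd smallest among the $2k+3$ numbers $x_1,\dots,x_{2k+3}$, that is, $m_{k+1}=u=\min U_k$. Now $\sum_{i\le2k+3}x_i=(2k+3)\frac{m_k+u}2$, so
$$x_{2k+4}=(2k+4)u-(2k+3)\tfrac{m_k+u}2=(k+\tfrac52)u-(k+\tfrac32)m_k=u+(k+\tfrac32)(u-m_k)\ge u=m_{k+1}.$$
This is the inequality for $k+1$. With $u-m_k=d_{k+1}$, the two displays are (2) for $k+1$. Finally, $x_1,\dots,x_{2k+4}$ consist of $k+1$ elements outside $U_k$, all $\le m_k\le u$, then $u$ itself, then the $k$ other elements of $U_k$ and the two new elements, all $\ge u$. The last $k+2$ elements form $U_{k+1}$, which is (3). $\square$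

The next lemma translates termination into a statement about the gaps $d_k$.

**Lemma 2.** Let $x\in(\frac12,1)$.

1. If $d_k>0$ for all $k\ge2$, then the orbit is not eventually constant.
2. If $d_k=0$ and $d_{k-1}>0$ for some $k\ge3$, then the orbit is eventually constant, and the least $\tau$ is exactly $2k+1$.

**Proof.** By (2), $x_{2k+2}-x_{2k+1}=d_k$ for $k\ge2$. If all these are nonzero, consecutive terms differ infinitely often. This is part 1.

For part 2 we show that for all $j\ge k$ we have $d_j=0$ and $m_j=m_k$. For $j=k$ this is the hypothesis. If it holds for $j$, then (2) gives $x_{2j+1}=x_{2j+2}=m_j$, and by (3) this number belongs to $U_j$. All elements of $U_j$ are $\ge m_j$, so $m_{j+1}=\min U_j=m_j$ and $d_{j+1}=0$. Hence $x_n=m_k$ for all $n\ge2k+1$. On the other hand, (2) with $k-1\ge2$ in place of $k$ gives $x_{2k}=m_{k-1}+(k-\frac12)d_{k-1}>m_{k-1}=m_k$. So $x_{2k}\ne x_{2k+1}$, and no $\tau\le2k$ works. $\square$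

So the orbit stops exactly when the bottom of the upper half shows a tie. Here is one more test. For $x=\frac{17}{24}$ Lemma 1 gives $U_1=[1,\frac98]$, then

- $m_2=1$, $d_2=\frac7{24}$, new elements $\frac{23}{16}$ and $\frac{83}{48}$, so $U_2=[\frac98,\frac{23}{16},\frac{83}{48}]$;
- $m_3=\frac98$, $d_3=\frac18$, new elements $\frac98+\frac5{16}=\frac{23}{16}$ and $\frac98+\frac7{16}=\frac{25}{16}$, so $U_3=[\frac{23}{16},\frac{23}{16},\frac{25}{16},\frac{83}{48}]$;
- $m_4=\frac{23}{16}$, $d_4=\frac5{16}$, new elements $\frac{81}{32}$ and $\frac{91}{32}$;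
- $m_5=\frac{23}{16}$, $d_5=0$.

By Lemma 2 the orbit is constant from $\tau=11$ on. Keep this example in mind: the tie came about because $x_7$ landed exactly on $x_5$.

## Denominators double at each step

A sensible first attempt to prove the conjecture for rational $x$ is to look at denominators. Let $x=a/q\in(\frac12,1)$ with integers $a$ and $q\ge1$. Then $m_1$ and $U_1$ lie in $\frac1q\mathbb Z$. If $U_{k-1}\subset\frac1{2^{k-2}q}\mathbb Z$, then $m_k$ and $d_k$ lie in the same lattice, and the half-integer coefficients in (2) put the new elements in $\frac1{2^{k-1}q}\mathbb Z$. So by induction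
$$U_k\subset\frac1{2^{k-1}q}\mathbb Z\quad(k\ge1),\qquad d_k\in\frac1{2^{k-2}q}\mathbb Z\quad(k\ge2).\tag{4}$$
If the lattice did not change with $k$, and if the medians were known to be bounded, we would be done: the positive gaps would be bounded below and there could be only finitely many of them. The argument stops at the factor $2$ gained in each step. What (4) gives is only that a nonzero $d_k$ is at least $1/(2^{k-2}q)$. Since $\sum_k2^{-k}$ converges, infinitely many positive gaps are compatible with bounded medians. For irrational $x$, (4) says nothing at all.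

The attempt does leave something usable: if the gaps of some orbit are always positive and shrink faster than $2^{-k}$, then $x$ cannot be rational. We shall use this.

So we turn around and try to keep all gaps positive. The obstacle now is bookkeeping. The multiset $U_k$ gains an element at each step, and to know its minimum we must know the order of all its elements near the bottom. We need values of $x$ for which this order can be controlled forever.

## A non-terminating orbit, a Cantor set of them, and long transits

The guess is wrong. Let $I_\nu(z)=\sum_{k\ge0}\frac{(z/2)^{2k+\nu}}{k!\,\Gamma(k+\nu+1)}$ denote the modified Bessel function of the first kind, and let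
$$x^*=\frac{4I_{3/4}(1)+3I_{7/4}(1)}{6I_{3/4}(1)+3I_{7/4}(1)}=0.70656\ldots$$

**Theorem 1.** The orbit of $[0,x^*,1]$ is not eventually constant. It converges to $(1+3x^*)/2$.

In particular the strong terminating conjecture is false.

**Theorem 2.** There is an injective continuous map $\{0,1\}^{\mathbb N}\to(2/3,3/4)$, $\eta\mapsto x_\eta$, such that for every $\eta$:

1. the orbit of $[0,x_\eta,1]$ is not eventually constant;
2. it nevertheless converges to a finite limit;
3. $x_\eta$ is irrational.

Hence the set of non-terminating $x$ contains a Cantor set, and so has the cardinality of the continuum. Moreover $x^*=x_{(1,1,1,\dots)}$. The points $1-x_\eta$ are also non-terminating.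

Here $\{0,1\}^{\mathbb N}$ carries the product topology, and a Cantor set is a space homeomorphic to it.

**Theorem 3.** For every $s\ge0$ there is a rational $x\in[2/3,3/4)$ whose orbit terminates with least $\tau$ equal to exactly $4s+7$. So transit times of terminating orbits are unbounded.

We have already seen Theorem 3 for $s=0$ ($x=\frac23$) and $s=1$ ($x=\frac{17}{24}$). The way to Theorems 1 and 2 starts from these two points.

## A near-tie close to $x=\frac{17}{24}$ and Euclid's algorithm

Take $x$ slightly above $\frac23$. Then $U_1=[1,3x-1]$ is a close pair, with gap $w_0:=3x-2$. Lemma 1 gives $m_2=1$. The jump $d_2=1-x$ is large, and it creates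
$$\beta_0:=1+\tfrac32(1-x)\qquad\text{and}\qquad A_0^+:=1+\tfrac52(1-x).$$
Put $w_{-1}:=\frac32(1-x)$, so $\beta_0=1+w_{-1}$. So $U_2$ consists of the upper point $3x-1$ of the close pair, a third point $\beta_0$, and the far point $A_0^+$. If $3x-1$ is the least of these, the next median is $m_3=3x-1$, reached by the small jump $w_0$, which creates
$$\pi_0:=3x-1+\tfrac52w_0\qquad\text{and}\qquad\beta_1:=\pi_0+w_0.$$
Now $U_3=[\pi_0,\beta_0,\beta_1,A_0^+]$. The difference
$$\beta_0-\pi_0=w_{-1}-\tfrac72w_0=\tfrac{17}2-12x$$
vanishes exactly at $x=\frac{17}{24}$, which is the tie we met above. Move $x$ a little off $\frac{17}{24}$. Then $\pi_0$ and $\beta_0$ form a close pair again, with a gap $w_1=|\beta_0-\pi_0|$ much smaller than $w_0$, and $\beta_1$ is a new third point about $w_0$ above the pair. The picture has reproduced itself: in place of a pair with gap $w_0$ and a third point at distance about $w_{-1}$, we have a pair with gap $w_1$ and a third point at distance about $w_0$.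

Let us run the next round. The lower point of the pair becomes the median after a jump of size about $\frac52w_0$ and throws its two new elements far away. The upper point becomes the median after the tiny jump $w_1$ and creates two new elements, $\frac92w_1$ and $\frac{11}2w_1$ above itself. We want the first of these to land close to $\beta_1$, at a distance $w_2$ much smaller than $w_1$. The second will then be the new third point. If the upper point of the pair is $\pi_0$, then $\beta_1$ is $w_0$ above it. If the upper point is $\beta_0=\pi_0+w_1$, then $\beta_1$ is $w_0-w_1$ above it. So we want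
$$w_0=\tfrac92w_1\pm w_2\quad\text{or}\quad w_0=\tfrac{11}2w_1\pm w_2 .$$
This is Euclid's algorithm on $w_{-1},w_0$, with prescribed half-integer quotients and a free sign in each round. If a remainder is $0$, there is a tie and the orbit stops, which gives Theorem 3. If no remainder is ever $0$, the orbit never stops. And we may prescribe the whole algorithm: the ratio $w_{-1}/w_0$ is then an infinite continued fraction, and $x$ is determined by this ratio. The free signs give the Cantor set.

It remains to construct such ratios and to prove that the far points really never interfere.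

## Continued fractions with prescribed half-integer quotients

We fix notation for the signs. Let $\eta=(\eta_1,\eta_2,\dots)\in\{0,1\}^{\mathbb N}$, put $\eta_0:=1$, $\varepsilon_s:=2\eta_s-1\in\{\pm1\}$, and
$$b_s:=2s+\tfrac92+\eta_{s+1}\quad(s\ge-1).$$
So $b_{-1}=\frac72$, and $b_s\ge2s+\frac92$ for $s\ge0$. The value $\eta_s=1$ will mean that the old third point ends up as the upper member of the close pair at round $s$.

**Definition (gap sequence).** Let $N\in\{0,1,2,\dots\}\cup\{\infty\}$. A gap sequence of length $N$ for $x$, with signs $\eta$, is a sequence of real numbers $w_t$, where $-1\le t\le N$ (all $t\ge-1$ if $N=\infty$), such that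

1. $w_{-1}=\frac32(1-x)$ and $w_0=3x-2$;
2. $w_t>0$ for $-1\le t<N$, and $w_N=0$ if $N$ is finite;
3. $w_t=b_tw_{t+1}+\varepsilon_{t+2}w_{t+2}$ for all integers $t$ with $-1\le t\le N-2$;
4. $w_{-1}>3w_0$, and $w_{t+1}\le\frac14w_t$ for all integers $t$ with $0\le t<N$.

For example, $x=\frac23$ has the gap sequence $(\frac12,0)$ of length $0$, and $x=\frac{17}{24}$ has the gap sequence $(\frac7{16},\frac18,0)$ of length $1$, since $\frac7{16}=\frac72\cdot\frac18$ and $\frac7{16}>\frac38$.

If $x$ has a gap sequence, then $w_0\ge0$ gives $x\ge\frac23$, with strict inequality unless $N=0$. The inequality $w_{-1}>3w_0$ reads $\frac32-\frac32x>9x-6$, that is, $x<\frac57<\frac34$. So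
$$\tfrac23\le x<\tfrac34 .\tag{5}$$

The passage between $x$ and the ratio $\theta=w_{-1}/w_0$ is as follows. For $\theta>0$ put
$$x=\frac{4\theta+3}{6\theta+3}.\tag{6}$$
Then $1-x=\frac{2\theta}{6\theta+3}$ and $3x-2=\frac3{6\theta+3}$, so
$$\tfrac32(1-x)=\frac\theta{2\theta+1},\qquad3x-2=\frac1{2\theta+1},\tag{7}$$
and the ratio of these two numbers is $\theta$.

**Step 1: infinite continued fractions.** This step constructs the ratios $\theta_s=w_s/w_{s+1}$. Let $T_s(\theta)=b_s+\varepsilon_{s+2}/\theta$ for $s\ge-1$, on the compact interval $[2,\infty]$ with $1/\infty=0$. It maps $[2,\infty]$ onto the interval with endpoints $b_s$ and $b_s+\frac12\varepsilon_{s+2}$, which has length $\frac12$ and lies in $[b_s-\frac12,b_s+\frac12]\subset[3,\infty)$. For $\theta,\theta'\in[2,\infty)$ we have $|T_s(\theta)-T_s(\theta')|=|\theta-\theta'|/(\theta\theta')\le\frac14|\theta-\theta'|$. Hence for fixed $s$ the compact sets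
$$K_{s,N}=T_s\circ T_{s+1}\circ\dots\circ T_N([2,\infty])\quad(N\ge s)$$
decrease in $N$, because $T_{N+1}([2,\infty])\subset[2,\infty]$, and their diameters are at most $4^{-(N-s)}$. So they have exactly one common point; call it $\theta_s$. Since $\theta_{s+1}\in K_{s+1,N}$ for all $N\ge s+1$, the number $T_s(\theta_{s+1})$ lies in $K_{s,N}$ for all $N\ge s+1$, so it is $\theta_s$:
$$\theta_s=b_s+\varepsilon_{s+2}/\theta_{s+1}\quad(s\ge-1).\tag{8}$$
Conversely, a sequence in $[2,\infty)$ satisfying (8) has $\theta_s=T_s\circ\dots\circ T_N(\theta_{N+1})\in K_{s,N}$ for every $N\ge s$. So $(\theta_s)_{s\ge-1}$ is the unique sequence in $[2,\infty)$ satisfying (8). We also record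
$$\theta_s\ge b_s-\tfrac12\ge2s+4\quad(s\ge0),\qquad\theta_{-1}\ge\tfrac72-\tfrac1{\theta_0}\ge\tfrac{13}4>3.\tag{9}$$

**Step 2: the points $x_\eta$.** Let $x_\eta$ be given by (6) with $\theta=\theta_{-1}$, let $w_{-1}$ and $w_0$ be the numbers in (7), and put $w_{s+1}:=w_s/\theta_s$ for $s\ge0$. We check that this is a gap sequence of length $\infty$ for $x_\eta$ with signs $\eta$. Condition 1 is (7), and all $w_s$ are positive. By (7), $w_{-1}=\theta_{-1}w_0$, so $w_s=\theta_sw_{s+1}$ for all $s\ge-1$. Multiplying (8) by $w_{s+1}$ and using $w_{s+1}/\theta_{s+1}=w_{s+2}$ gives condition 3. Condition 4 follows from (9), which in fact yields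
$$w_{s+1}\le\frac{w_s}{2s+4}\quad(s\ge0).\tag{10}$$
Since $w_0>0$, (5) gives $x_\eta\in(\frac23,\frac34)$.

**Step 3: finite continued fractions.** This step prepares Theorem 3. Let $N\ge1$ be finite and take all $\eta_i=1$, so $\varepsilon_i=1$ and $b_t=2t+\frac{11}2$ for $t\ge-1$. Put $\theta_{N-2}:=b_{N-2}$ and $\theta_t:=b_t+1/\theta_{t+1}$ for $t=N-3,N-4,\dots,-1$. All these numbers are rational and $\theta_t\ge b_t\ge\frac72$, with $\theta_t\ge\frac{11}2$ for $t\ge0$. Define $x$ by (6) with $\theta=\theta_{-1}$, let $w_{-1},w_0$ be as in (7), put $w_{t+1}:=w_t/\theta_t$ for $0\le t\le N-2$, and $w_N:=0$. Then $x$ is rational and $w_{-1},\dots,w_{N-1}>0$. As in Step 2, condition 3 holds for $-1\le t\le N-3$. For $t=N-2$ it reads $w_{N-2}=b_{N-2}w_{N-1}+0$, which is the choice of $\theta_{N-2}$. Condition 4 holds because $w_{-1}\ge\frac72w_0$, $\theta_t\ge\frac{11}2$ for $t\ge0$, and $w_N=0$. So $x$ has a gap sequence of length $N$. For $N=0$ we take $x=\frac23$, as in the example.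

## The order of the upper half, round by round

Let $x$ have a gap sequence $(w_t)$ of length $N$ with signs $\eta$. By (5) we have $x\in(\frac12,1)$, so Lemmas 1 and 2 apply. Define
$$\varphi_0=1,\quad\psi_0=1+w_0=3x-1,\quad\beta_0=1+w_{-1},\quad D_0=1-x,$$
and for integers $0\le s<N$
$$\pi_s=\psi_s+(2s+\tfrac52)w_s,\quad\beta_{s+1}=\pi_s+w_s,\quad\varphi_{s+1}=\min(\pi_s,\beta_s),\quad\psi_{s+1}=\max(\pi_s,\beta_s),\quad D_{s+1}=\varphi_{s+1}-\psi_s .$$
For integers $0\le s\le N$ let
$$A_s^{\mp}=\varphi_s+(2s+2\mp\tfrac12)D_s,\qquad R_s=[A_0^+,A_1^-,A_1^+,\dots,A_s^-,A_s^+].$$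
In the language of the heuristic, $\varphi_s\le\psi_s$ is the close pair of round $s$, $\beta_s$ is its third point, and $R_s$ collects the far points. The point $A_0^-=1+\frac32(1-x)=\beta_0$ is not in $R_s$.

**Proposition 3.** For every integer $s$ with $0\le s\le N$,
$$m_{2s+2}=\varphi_s,\quad d_{2s+2}=D_s>0,\quad U_{2s+2}=[\psi_s,\beta_s]+R_s,\quad m_{2s+3}=\psi_s,\quad d_{2s+3}=w_s .$$

The proof has six steps. The first five are about the numbers just defined and do not mention the orbit.

**Step (a): the pair has gap $w_s$.** We show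
$$\beta_s-\pi_s=\varepsilon_{s+1}w_{s+1}\quad(0\le s<N),\qquad\psi_s-\varphi_s=w_s\quad(0\le s\le N).\tag{11}$$
The second identity holds for $s=0$ by definition. It holds for $s+1$ whenever the first holds for $s$, because $\psi_{s+1}-\varphi_{s+1}=|\beta_s-\pi_s|$. So it suffices to prove the first. If $N\ge1$ and $s=0$, then $\beta_0-\pi_0=1+w_{-1}-(1+w_0)-\frac52w_0=w_{-1}-b_{-1}w_0=\varepsilon_1w_1$ by condition 3 with $t=-1$. Suppose it holds for $s$, and $s+1<N$. The maximum of $\pi_s$ and $\beta_s=\pi_s+\varepsilon_{s+1}w_{s+1}$ is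
$$\psi_{s+1}=\pi_s+\eta_{s+1}w_{s+1},\tag{12}$$
and therefore
$$\beta_{s+1}-\pi_{s+1}=\pi_s+w_s-\psi_{s+1}-(2s+\tfrac92)w_{s+1}=w_s-\bigl(2s+\tfrac92+\eta_{s+1}\bigr)w_{s+1}=w_s-b_sw_{s+1}=\varepsilon_{s+2}w_{s+2},$$
by condition 3 with $t=s\le N-2$. Formula (12) now holds for all $0\le s<N$.

**Step (b): the third point is above the pair.** We show $\psi_s<\beta_s$ for $0\le s\le N$. For $s=0$, $\beta_0-\psi_0=w_{-1}-w_0>0$, since $w_{-1}>3w_0\ge w_0$. For $s\ge1$, (12) gives
$$\beta_s-\psi_s=\pi_{s-1}+w_{s-1}-\pi_{s-1}-\eta_sw_s=w_{s-1}-\eta_sw_s>0,\tag{13}$$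
since $w_{s-1}>0$ and $w_s\le\frac14w_{s-1}$.

**Step (c): the large jumps are large.** We show
$$2w_s<D_{s+1}\le(2s+\tfrac52)w_s\quad(0\le s<N).\tag{14}$$
By (11), $\pi_s-w_{s+1}\le\varphi_{s+1}\le\pi_s$. Subtract $\psi_s$. The upper bound is $\pi_s-\psi_s=(2s+\frac52)w_s$. The lower bound is $D_{s+1}\ge(2s+\frac52)w_s-w_{s+1}\ge(\frac52-\frac14)w_s>2w_s$. In particular $D_{s+1}>0$, and also $D_0=1-x>0$. Moreover $\psi_s<\varphi_{s+1}\le\psi_{s+1}$, so $\psi_s$ is increasing in $s$.

**Step (d): a ceiling for the pairs.** This step gives upper bounds that all later pairs respect. Let $\Lambda_s:=\beta_s+2w_s$ for $0\le s\le N$. For $s<N$, using $\pi_s\le\beta_s+w_{s+1}$ from (11),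
$$\Lambda_{s+1}=\pi_s+w_s+2w_{s+1}\le\beta_s+w_s+3w_{s+1}\le\beta_s+\tfrac74w_s\le\Lambda_s .$$
So $\Lambda_s$ is nonincreasing. Given $s,t$, let $n=\max(s,t)$. Then $\psi_s\le\psi_n<\beta_n\le\Lambda_n\le\Lambda_t$. Hence $\psi_s<\Lambda_t$ for all $s$ and $t$.

**Step (e): the far points never interfere.** We show that every element of every $R_t$ exceeds every $\psi_s$. By (d) it is enough to show $A_0^+>\Lambda_0$, and $A_t^\pm>\Lambda_t$ for $t\ge1$. Since $1-x=\frac23w_{-1}$,
$$A_0^+=1+\tfrac53w_{-1}>1+w_{-1}+2w_0=\Lambda_0,$$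
because $\frac23w_{-1}>2w_0$ is the inequality $w_{-1}>3w_0$. For $t\ge1$, (14) gives
$$A_t^\pm\ge\varphi_t+(2t+\tfrac32)D_t\ge\varphi_t+\tfrac72D_t>\varphi_t+7w_{t-1},$$
while $\pi_{t-1}\le\varphi_t+w_t$ by (11), so
$$\Lambda_t=\pi_{t-1}+w_{t-1}+2w_t\le\varphi_t+w_{t-1}+3w_t<\varphi_t+2w_{t-1}.$$
So $A_t^\pm>\Lambda_t$.

**Step (f): the orbit.** We now follow Lemma 1 by induction on $s$.

For the start, $U_1=[1,3x-1]=[\varphi_0,\psi_0]$ with $\varphi_0\le\psi_0$. So $m_2=\varphi_0$ and $d_2=1-x=D_0$. The two new elements are $\varphi_0+(2\mp\frac12)D_0=A_0^\mp$, and $U_2=[\psi_0,A_0^-,A_0^+]=[\psi_0,\beta_0]+R_0$.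

Now suppose $0\le s\le N$ and $m_{2s+2}=\varphi_s$, $d_{2s+2}=D_s$, $U_{2s+2}=[\psi_s,\beta_s]+R_s$. By (b) and (e), the minimum of $U_{2s+2}$ is $\psi_s$. So $m_{2s+3}=\psi_s$, and $d_{2s+3}=\psi_s-\varphi_s=w_s$ by (11). This finishes round $s$.

If $s<N$, we pass to round $s+1$. By (2) with $k=2s+3$, the two new elements are $\psi_s+(2s+3\mp\frac12)w_s$, which are $\pi_s$ and $\beta_{s+1}$. Hence
$$U_{2s+3}=[\beta_s,\pi_s,\beta_{s+1}]+R_s=[\varphi_{s+1},\psi_{s+1},\beta_{s+1}]+R_s .$$
Here $\varphi_{s+1}\le\psi_{s+1}<\beta_{s+1}$ by (b), and the elements of $R_s$ exceed $\psi_{s+1}$ by (e). So $m_{2s+4}=\varphi_{s+1}$ and $d_{2s+4}=\varphi_{s+1}-\psi_s=D_{s+1}$. By (2) with $k=2s+4$, the new elements are $\varphi_{s+1}+(2s+4\mp\frac12)D_{s+1}=A_{s+1}^\mp$. Hence $U_{2s+4}=[\psi_{s+1},\beta_{s+1}]+R_{s+1}$, which is the hypothesis for $s+1$. Together with $D_s>0$ from (c), this proves Proposition 3. $\square$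

We can now collect. If $N=\infty$, then $d_{2s+2}=D_s>0$ and $d_{2s+3}=w_s>0$ for all $s\ge0$. By Lemma 2, the orbit of $[0,x_\eta,1]$ is not eventually constant, for every $\eta$. This is part 1 of Theorem 2, and it disproves the conjecture.

## Orbits that stop exactly at time $4s+7$

**Proof of Theorem 3.** Let $s\ge0$, and let $x$ be the rational number with a gap sequence of length $N=s$ from Step 3 of the construction. By (5), $x\in[\frac23,\frac34)$. Proposition 3 for this $s$ gives $d_{2s+2}=D_s>0$ and $d_{2s+3}=w_s=0$. Lemma 2 with $k=2s+3\ge3$ says that the orbit is eventually constant with least $\tau$ equal to $2k+1=4s+7$. $\square$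

## Convergence, irrationality, and injectivity of $\eta\mapsto x_\eta$

We complete the proof of Theorem 2. Throughout, $N=\infty$ and $x=x_\eta$.

**Step 1: the gaps decay superexponentially.** By (10),
$$w_s\le\frac{w_0}{\prod_{t<s}(2t+4)}=\frac{w_0}{2^s(s+1)!}\quad(s\ge0).\tag{15}$$

**Step 2: convergence.** The sequence $m_k$ is increasing, and by Proposition 3 its terms with $k\ge2$ are numbers $\varphi_s$ or $\psi_s$, all less than $\Lambda_0$ by (d). So $m_k\to L<\infty$. By (14) and (15), $(2s+3)d_{2s+3}=(2s+3)w_s\to0$ and $(2s+4)d_{2s+4}\le(2s+4)(2s+\frac52)w_s\to0$, so $k\,d_k\to0$. By (2), $x_{2k+1}$ and $x_{2k+2}$ differ from $m_k$ by at most $(k+\frac12)d_k$. Hence $x_n\to L$.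

**Step 3: irrationality.** Here the denominator argument is used. Suppose $x_\eta=a/q$ with integers $a$ and $q\ge1$. By (4), $w_s=d_{2s+3}$ lies in $\frac1{2^{2s+1}q}\mathbb Z$. It is positive, so $w_s\ge\frac1{2^{2s+1}q}$. With (15) this gives $(s+1)!\le2^{s+1}q\,w_0$ for all $s\ge0$. But $(s+1)!/2^{s+1}\to\infty$, a contradiction.

**Step 4: injectivity.** The map (6) has determinant $4\cdot3-3\cdot6=-6\ne0$, so it is an injective Möbius map, and $x_\eta$ determines $\theta_{-1}$. By (8), $\theta_{-1}-\frac72=\varepsilon_1/\theta_0$. This number is nonzero; its sign is $\varepsilon_1$ and its absolute value determines $\theta_0$. Now $\eta_1$ is known, hence $b_0$ is known, and $\theta_0-b_0=\varepsilon_2/\theta_1$ determines $\varepsilon_2$ and $\theta_1$. Continuing in this way, $x_\eta$ determines every $\eta_i$.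

**Step 5: continuity.** The map $T_s$ depends only on $\eta_{s+1}$ and $\eta_{s+2}$. If two sequences agree in their first $N+2$ entries, where $N\ge-1$ is an integer, then the maps $T_{-1},\dots,T_N$ are the same for both, and both values of $\theta_{-1}$ lie in the same set $K_{-1,N}$, of diameter at most $4^{-(N+1)}$. So $\theta_{-1}$ depends continuously on $\eta$. Since (6) is continuous on $[2,\infty)$, so does $x_\eta$.

**Step 6: the Cantor set.** A continuous injective map from a compact space to a Hausdorff space is a homeomorphism onto its image. So $\{x_\eta\}$ is a Cantor set of non-terminating points, and it has the cardinality of the continuum. The points $1-x_\eta$ are non-terminating by the reflection argument of the first section.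

The identity $x^*=x_{(1,1,1,\dots)}$ is all that remains of Theorem 2. It is part of the next proof.

## The ratio $I_{3/4}(1)/I_{7/4}(1)$ and the limit $(1+3x^*)/2$

**Step 1: the recurrence.** We recall the standard relation (DLMF 10.29.1)
$$I_{\nu-1}(z)-I_{\nu+1}(z)=\frac{2\nu}zI_\nu(z),\tag{16}$$
which we need for $z=1$ and $\nu>1$. It can be checked on the series: the coefficient of $(z/2)^{2k+\nu-1}$ on the left is, for $k\ge1$,
$$\frac1{k!\,\Gamma(k+\nu)}-\frac1{(k-1)!\,\Gamma(k+\nu+1)}=\frac{(k+\nu)-k}{k!\,\Gamma(k+\nu+1)}=\frac\nu{k!\,\Gamma(k+\nu+1)},$$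
and for $k=0$ it is $\frac1{\Gamma(\nu)}=\frac\nu{\Gamma(\nu+1)}$, the same formula. Multiplying $I_\nu(z)$ by $\nu\cdot\frac2z$ gives the same coefficients. Also $I_\nu(1)>0$ for $\nu>0$, since all terms of the series are positive.

**Step 2: identification of $x^*$.** Take $\eta\equiv1$. Then (8) reads
$$\theta_s=2s+\tfrac{11}2+\frac1{\theta_{s+1}}\quad(s\ge-1).$$
Put $\vartheta_s:=I_{s+7/4}(1)/I_{s+11/4}(1)$ for $s\ge-1$. Dividing (16) with $z=1$, $\nu=s+\frac{11}4$ by $I_{s+11/4}(1)$ gives $\vartheta_s-1/\vartheta_{s+1}=2s+\frac{11}2$, which is the same relation. By positivity, $\vartheta_s\ge2s+\frac{11}2\ge\frac72$, so the sequence $(\vartheta_s)$ lies in $[2,\infty)$. By the uniqueness of solutions of (8), $\vartheta_s=\theta_s$. In particular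
$$\theta_{-1}=\frac{I_{3/4}(1)}{I_{7/4}(1)}=\frac72+\cfrac1{\frac{11}2+\cfrac1{\frac{15}2+\cdots}}=3.6775\ldots,$$
and (6) gives $x_{(1,1,1,\dots)}=\frac{4\theta_{-1}+3}{6\theta_{-1}+3}=x^*=0.70656\ldots$. So the orbit of $[0,x^*,1]$ is not eventually constant, and it converges.

**Step 3: the limit.** For $\eta\equiv1$, (11) says $\beta_s=\pi_s+w_{s+1}$. Hence
$$\beta_{s+1}+w_{s+1}=\pi_s+w_s+w_{s+1}=\beta_s+w_s,$$
so $\beta_s+w_s$ does not depend on $s$. Its value is
$$\beta_0+w_0=1+\tfrac32(1-x^*)+3x^*-2=\frac{1+3x^*}2 .$$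
By (13), $\beta_s-\psi_s=w_{s-1}-w_s\to0$, and $w_s\to0$. So $m_{2s+3}=\psi_s\to\frac{1+3x^*}2$. By Step 2 of the previous section, this is the limit of the whole orbit. This completes the proofs of Theorems 1 and 2. $\square$

The first rounds for $x^*$ show the mechanism in numbers. We have $w_{-1}\approx0.4402$, $w_0\approx0.1197$, $w_1\approx0.0213$. The first pair is $\varphi_0=1$, $\psi_0\approx1.1197$ with third point $\beta_0\approx1.4402$. The next pair is $\varphi_1=\pi_0\approx1.4189$, $\psi_1=\beta_0\approx1.4402$ with third point $\beta_1\approx1.5386$. The limit is $\beta_1+w_1\approx1.5598$.
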